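
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Betweenness-uniform graphs with betweenness centrality at most one}


\begin{abstract}
A connected graph is betweenness-uniform if all its vertices have the same betweenness centrality. We prove that a betweenness-uniform graph whose betweenness centrality is smaller than $1$ is either complete or the complement of at least two disjoint copies of a star $K_{1,\ell}$, $\ell\ge 1$. This confirms a conjecture of Ghanbari, Hartman, Jel\'inek, Pokorn\'a, \v{S}\'amal and Valtr. The same argument determines all betweenness-uniform graphs with betweenness centrality exactly $1$.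
\end{abstract}

\section{Introduction}

All graphs are finite, simple and undirected. Let $G=(V,E)$ be a connected graph. For distinct vertices $s,t$ let $\sigma_{st}$ be the number of shortest $s$--$t$ paths, and for $v\notin\{s,t\}$ let $\sigma_{st}(v)$ be the number of those that pass through $v$. The \emph{betweenness centrality} of $v$ is
\[
B(v)=\sum_{\{s,t\}\subseteq V\setminus\{v\},\ s\ne t}\frac{\sigma_{st}(v)}{\sigma_{st}},
\]
the sum being over unordered pairs. If each pair of vertices sends one unit of traffic, split evenly among its shortest paths, then $B(v)$ is the traffic passing through $v$. The graph $G$ is \emph{betweenness-uniform}, or a \emph{BUG}, if $B(v)$ is the same for all $v$; the common value is denoted by $B(G)$.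

\paragraph{What small values mean.}
Write $n=|V|$ and let $d_G$ be the distance in $G$. A shortest $s$--$t$ path has $d_G(s,t)-1$ interior vertices, so summing $B(v)$ over all $v$ gives, for a BUG,
\begin{equation}\label{eq:sum}
n\,B(G)=\sum_{\{s,t\}}\bigl(d_G(s,t)-1\bigr).
\end{equation}
Thus $B(G)=0$ exactly when $G$ is complete, and if a BUG $G$ has diameter $2$, then $B(G)$ is the number of non-adjacent pairs divided by the number of vertices. For example, the cycle $C_4$ has $B=2/4=1/2$, and so has every graph obtained from $K_{2k}$, $k\ge2$, by deleting a perfect matching. The cycle $C_5$ has $B=5/5=1$. (All these graphs are vertex-transitive, hence BUGs.)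

So $B(G)<1$ should mean that the complement $H$ of $G$ has fewer edges than vertices; Lemma~\ref{lem:diam} confirms this. Then some component of $H$ is a tree, and a tree with an edge has a leaf. Uniformity is very restrictive at a leaf: we shall see that a component of $H$ containing a leaf must be a star, and that all star components have the same size. If $H$ consists of $k\ge2$ copies of $K_{1,\ell}$ and nothing else, then $B(G)=k\ell/(k(\ell+1))=\ell/(\ell+1)$. This is the natural guess. In \cite{source} it is shown that every BUG with $B(G)\le 9/10$ is complete or of this form, with $\ell\le 9$, and it is conjectured that this characterization extends to all BUGs with $B(G)<1$. We prove the conjecture, without using the result for $B(G)\le 9/10$.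

\begin{theorem}\label{thm:main}
Let $G$ be a BUG with $B(G)<1$. Then $G$ is complete, or $G$ is the complement of $k\ge 2$ disjoint copies of $K_{1,\ell}$ for some $\ell\ge1$. Hence $B(G)=\ell/(\ell+1)$ for some integer $\ell\ge 0$.
\end{theorem}

Conversely, all these graphs are BUGs (Proposition~\ref{prop:converse}). The method also settles the boundary case.

\begin{theorem}\label{thm:one}
A connected graph $G$ is a BUG with $B(G)=1$ if and only if its complement is one of the following:
\begin{enumerate}
\item[(a)] $k\ge 2$ disjoint triangles;
\item[(b)] a disjoint union of one or more cycles, all of length at least $4$, with at least $5$ vertices in total;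
\item[(c)] the disjoint union of $M$ and $g-h$ copies of $K_{1,g-1}$, where $M$ is a complete multipartite graph with $h$ vertices and $g>h$ edges.
\end{enumerate}
\end{theorem}

In particular, the bound $1$ in Theorem~\ref{thm:main} cannot be relaxed: its list is no longer complete once $B(G)=1$ is allowed. The family (c) shows that stars can coexist with other components. For instance, $M=K_{1,1,2}$ has $h=4$ and $g=5$ and yields a graph on $9$ vertices with complement $K_{1,1,2}\cup K_{1,4}$. So the real difficulty is to exclude mixtures of stars with denser components when $B(G)<1$.

\paragraph{The idea.}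
Let $G$ be a BUG with $B(G)\le1$ that is not complete. Its complement $H$ consists of $k$ stars and of further components, each with at least as many edges as vertices. Call the number of edges minus the number of vertices of such a further component its \emph{excess}. A star has one edge fewer than it has vertices, so $B(G)<1$ says that $k$ is larger than the total excess. We prove the opposite inequality when further components are present: if there are stars at all, then the excess of each single non-star component is at least $k$. Section~\ref{sec:model} shows this by a short computation in a model case. The general case needs averaging (Section~\ref{sec:average}) and, before that, a lower bound for the number of edges of $H$ close to a given vertex. This bound is easy in the model case; in general it is proved in Section~\ref{sec:visibility}.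

\section{Passing to the complement}\label{sec:complement}

Throughout Sections \ref{sec:complement}--\ref{sec:average}, $G$ is a BUG with $n\ge2$ vertices and $B=B(G)\le 1$, and $H$ is the complement of $G$. (For $n=1$ the graph is complete and $B=0$.) Let $e(H)$ be the number of edges of $H$. The words \emph{edge}, \emph{neighbor}, \emph{degree} and the notation $N(v)$ (neighborhood), $N[v]=N(v)\cup\{v\}$ refer to $H$ unless we say otherwise.

\begin{lemma}\label{lem:diam}
The diameter of $G$ is at most $2$. Consequently $e(H)=nB$.
\end{lemma}

\begin{proof}
Pairs with $d_G=1$ contribute nothing to \eqref{eq:sum}, and all other pairs are edges of $H$. Hence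
\[
nB=e(H)+\sum_{st\in E(H)}\bigl(d_G(s,t)-2\bigr),
\]
with non-negative summands. The second claim follows from the first.

Suppose $d_G(s,t)\ge 3$. Then $s$ and $t$ have no common neighbor in $G$, so each of the other $n-2$ vertices is joined in $H$ to $s$ or to $t$. Together with the edge $st$ this gives $e(H)\ge n-1$, and so $nB\ge (n-1)+1=n$. As $B\le1$, equality holds: $B=1$ and $e(H)=n-1$. Therefore every edge of $H$ meets $\{s,t\}$, that is, $V\setminus\{s,t\}$ is a clique of $G$. All $G$-neighbors of $s$ lie in this clique. A shortest path through the interior vertex $s$ would use two non-adjacent $G$-neighbors of $s$, so there is none and $B(s)=0\ne1$, a contradiction.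
\end{proof}

For larger $B$ the lemma fails: $C_6$ is a BUG of diameter $3$, and \eqref{eq:sum} gives $B(C_6)=(6\cdot 1+3\cdot 2)/6=2$.

\paragraph{Seeing edges.}
For an edge $e=st$ of $H$ put
\[
N(e)=N(s)\cup N(t),\qquad p_e=|N(e)| .
\]
Both $s$ and $t$ belong to $N(e)$, so $N[s]\subseteq N(e)$ and $N[t]\subseteq N(e)$, and the common $G$-neighbors of $s$ and $t$ are exactly the vertices outside $N(e)$. We say that $v$ \emph{sees} $e$ if $v\in N(e)$. Equivalently, $e$ meets $N(v)$; equivalently, $e$ meets $N[v]$, because if $v$ is an end of $e$, then the other end lies in $N(v)$. A vertex sees only edges of its own component.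

These notions make sense for any graph and its complement. The next lemma does not use the standing assumptions on $G$; it will also serve to verify that given graphs are BUGs.

\begin{lemma}\label{lem:load}
A graph on $n\ge 2$ vertices with complement $H$ is connected of diameter at most $2$ if and only if $p_e<n$ for every edge $e$ of $H$. Such a graph is a BUG if and only if the \emph{load}
\[
D(v)=\sum_{e\,:\,v\text{ sees }e}\frac1{n-p_e}
\]
is the same for all vertices $v$.
\end{lemma}

\begin{proof}
The first claim holds because $n-p_{st}$ is the number of common neighbors of $s$ and $t$ in the graph. If all $p_e<n$, only pairs $st\in E(H)$ have interior vertices on their shortest paths; they have $\sigma_{st}=n-p_{st}$ such paths, one through each vertex outside $N(st)$. So $B(v)$ is the sum of $1/(n-p_e)$ over the edges $e$ not seen by $v$, that is,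
\[
B(v)=\sum_{e\in E(H)}\frac{1}{n-p_e}-D(v),
\]
and the first sum does not depend on $v$.
\end{proof}

Hence, by Lemma~\ref{lem:diam}, $p_e<n$ for all $e$, and $D(v)=D$ is constant for our $G$. Since all summands in $D(v)$ are positive, one vertex cannot see strictly more than another. We shall use this in the following form.

\begin{lemma}[Domination principle]\label{lem:dom}
If $N[x]\subseteq N[y]$, then every edge meeting $N[y]$ meets $N[x]$.
\end{lemma}

\begin{proof}
Every edge seen by $x$ is seen by $y$. If $y$ saw a further edge, then $D(x)<D(y)$.
\end{proof}

\section{Stars and thick components}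

\begin{lemma}\label{lem:star}
If $H$ has an isolated vertex, then $G$ is complete. Every component of $H$ that contains a vertex of degree $1$ is a star.
\end{lemma}

\begin{proof}
An isolated vertex sees no edge, so $D=0$. An edge of $H$ would be seen by its ends, which would then have positive load; hence $H$ has no edges.

Let $x$ have degree $1$ and let $c$ be its neighbor. Then $N[x]=\{x,c\}\subseteq N[c]$. By Lemma~\ref{lem:dom} every edge meeting $N[c]$ meets $\{x,c\}$, and hence contains $c$, since $xc$ is the only edge at $x$. So no neighbor of $c$ has a neighbor other than $c$: the component is a star with center $c$.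
\end{proof}

\emph{From now on $G$ is not complete.} Then each component of $H$ is either a star $K_{1,\ell}$, $\ell\ge1$, or \emph{thick}, meaning that all its degrees are at least $2$. Let $k\ge0$ be the number of star components. In a star component with $q=\ell+1\ge2$ vertices, every vertex sees all $q-1$ edges, and each of these has $p_e=q$; in particular $q<n$. Hence
\begin{equation}\label{eq:D}
D=\frac{q-1}{n-q}.
\end{equation}
The right-hand side is strictly increasing in $q<n$, so all star components have the same number of vertices. If $k\ge1$, we denote this number by $q$.

A thick component $C$ with $h$ vertices and $g$ edges has $g\ge h$, because $2g=\sum_{u\in C}\deg u\ge 2h$. Its \emph{excess} is $g-h\ge0$. Let $\varepsilon\ge 0$ be the sum of the excesses of all thick components. Each star has one vertex more than it has edges, so $n-e(H)=k-\varepsilon$, and Lemma~\ref{lem:diam} gives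
\begin{equation}\label{eq:balance}
n(1-B)=k-\varepsilon .
\end{equation}
As $B\le1$, we always have $k\ge\varepsilon$; and if $B<1$, then $k>\varepsilon$.

\section{A model case}\label{sec:model}

Suppose that $H$ consists of $k\ge1$ stars on $q$ vertices and one thick component $C$ with $h$ vertices and $g$ edges, in which every vertex sees every edge; for instance, $C=K_h$ with $h\ge3$. Then $p_e=h$ for the edges of $C$, and comparing loads in $C$ and in a star we get
\[
\frac{g}{n-h}=D=\frac{q-1}{n-q},\qquad n=h+kq .
\]
Substituting $n-h=kq$ and $n-q=(k-1)q+h$ and clearing denominators, we obtain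
\[
kq\,(g+1-q)=g\,(q-h).
\]
If $q\ge g+1$, then $q>g\ge h$, so the right side is positive while the left side is not; this is impossible. So $q\le g$. Now the left side is positive, hence $q>h$, and
\[
k=\frac{g\,(1-h/q)}{g+1-q}\le g\,(1-h/q)\le g\,(1-h/g)=g-h,
\]
with equality only if $q=g$. Thus the number of stars is at most the excess of $C$, and $B<1$ is impossible by \eqref{eq:balance}. A triangle, with $g=h=3$, tolerates no star at all. If equality holds, then $B=1$ and $q=g$; this leads to family (c) of Theorem~\ref{thm:one}.

The argument has two parts: first, a vertex of $C$ sees at least $q$ edges, one more than a vertex of a star; second, this forces $n$, and hence $k$, to be small. In general the edges of a thick component have different values $p_e$, and vertices see different numbers of edges. Averaging will handle the second part. The first part becomes harder, because a vertex that sees few edges could reach the load $D$ if these edges had large $p_e$. We exclude this next.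

\section{Vertices of thick components see many edges}\label{sec:visibility}

For a vertex $v$ let $m_v$ be the number of edges that $v$ sees. The remedy against edges with large $p_e$ is that near such an edge there are many edges to see.

\begin{lemma}\label{lem:local}
Let $st$ be an edge of a thick component, and let $c$ be the number of common neighbors of $s$ and $t$. Then $\deg s+\deg t=p_{st}+c$ and
\[
m_s+m_t\ge 3p_{st}+c-4 .
\]
\end{lemma}

\begin{proof}
Let $W=N(s)\cap N(t)$, $S=N(s)\setminus(W\cup\{t\})$ and $T=N(t)\setminus(W\cup\{s\})$. Then $N(st)$ is the disjoint union of $\{s,t\},W,S,T$, so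
\begin{align*}
p_{st}&=2+c+|S|+|T|,\\
\deg s+\deg t&=(1+c+|S|)+(1+c+|T|)=p_{st}+c.
\end{align*}
Exactly $p_{st}+c-1$ edges meet $\{s,t\}$, and all of them are seen by both $s$ and $t$. Let $E_s$ be the set of edges that avoid $s$ and $t$ and meet $S\cup W$, and let $E_t$ be the set of those that avoid $s$ and $t$ and meet $T\cup W$. Then
\[
m_s=p_{st}+c-1+|E_s|,\qquad m_t=p_{st}+c-1+|E_t| .
\]

\emph{Every $x\in S$ has a neighbor outside $S\cup\{s,t\}$.} Suppose not. Since $x$ is not adjacent to $t$, we have $N[x]\subseteq S\cup\{s\}\subseteq N[s]$. As $\deg t\ge2$, there is a neighbor $z\ne s$ of $t$, and $z\in W\cup T$. The edge $tz$ meets $N[s]$ in $t$. But $t,z\notin S\cup\{s\}$, so $tz$ does not meet $N[x]$. This contradicts Lemma~\ref{lem:dom}.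

So each $x\in S$ lies on an edge whose other end is outside $S\cup\{s,t\}$. This edge belongs to $E_s$, and $x$ is its only end in $S$; hence different $x$ give different edges, and $|E_s|\ge|S|$. By symmetry $|E_t|\ge|T|$. Adding up,
\[
m_s+m_t\ge 2(p_{st}+c-1)+|S|+|T|=2(p_{st}+c-1)+(p_{st}-2-c)=3p_{st}+c-4. \qedhere
\]
\end{proof}

We use the lemma as follows. If some vertex of a thick component sees fewer than $q$ edges, then the largest value $P$ of $p_e$ must be at least $q$, and so some vertex sees roughly $\tfrac32P\ge\tfrac32q$ edges. If $n$ is large compared with $q$, then each of these edges contributes about as much to a load as a star edge, and the load of this vertex exceeds that of a star vertex, which sees only $q-1$ edges. That $n$ is large enough follows from $k\ge\varepsilon$: vertices of large degree create excess, excess requires stars, and stars contribute $q$ vertices each.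

\begin{lemma}\label{lem:key}
If $k\ge1$, then $m_v\ge q$ for every vertex $v$ of every thick component.
\end{lemma}

\begin{proof}
Suppose that $m_v\le q-1$ for a vertex $v$ of some thick component. Let $P$ be the maximum of $p_e$ over all edges $e$ of thick components. Then
\[
\frac{q-1}{n-q}=D(v)\le\frac{m_v}{n-P}\le\frac{q-1}{n-P},
\]
and hence $P\ge q$. Choose an edge $st$ of a thick component with $p_{st}=P$, and let $u\in\{s,t\}$ be an end with $m_u=\max(m_s,m_t)$. By Lemma~\ref{lem:local},
\begin{equation}\label{eq:lower}
m_u\ge\frac{3P-4}{2}\ge\frac{3q-4}{2}.
\end{equation}

\emph{Upper bound for $m_u$.} Every edge $e$ of a thick component has $p_e\ge3$, since $N(e)$ contains $N[x]$ for each end $x$ of $e$. One edge seen by $u$, namely $st$, even has $p_{st}=P\ge q$. Therefore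
\begin{equation}\label{eq:loadu}
\frac{q-1}{n-q}=D(u)\ge\frac1{n-P}+\frac{m_u-1}{n-3}\ge\frac1{n-q}+\frac{m_u-1}{n-3}.
\end{equation}
Subtracting $1/(n-q)$ and multiplying by $n-3=(n-q)+(q-3)$, we get
\begin{equation}\label{eq:upper}
m_u\le 1+(q-2)\Bigl(1+\frac{q-3}{n-q}\Bigr)=q-1+\frac{(q-2)(q-3)}{n-q}.
\end{equation}

\emph{Lower bounds for $n$.} Let $n'$ be the number of vertices in thick components. Then $n=kq+n'$ and $n'\ge P\ge q$. Since $k\ge1$,
\begin{equation}\label{eq:n1}
n-q=(k-1)q+n'\ge q .
\end{equation}
Moreover, $\varepsilon=\frac12\sum_x(\deg x-2)$, the sum being over the vertices of thick components, and all terms are non-negative. Keeping only $s$ and $t$ and using Lemma~\ref{lem:local}, we find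
\[
k\ge\varepsilon\ge\frac{\deg s+\deg t-4}{2}\ge\frac{P-4}{2}\ge\frac{q-4}{2},
\]
and so
\begin{equation}\label{eq:n2}
n-q=(k-1)q+n'\ge\frac{(q-6)q}{2}+q=\frac{q(q-4)}2 .
\end{equation}

\emph{Comparison.} Recall that $q\ge2$.

If $q=2$, then \eqref{eq:upper} gives $m_u\le1$, while \eqref{eq:lower} with $P\ge3$ gives $m_u\ge 5/2$, a contradiction.

If $3\le q\le5$, then \eqref{eq:upper} and \eqref{eq:n1} give $m_u\le q-1+(q-2)(q-3)/q=2q-6+6/q$. But by \eqref{eq:lower}
\[
m_u-\Bigl(2q-6+\frac6q\Bigr)\ge\frac{3q-4}2-2q+6-\frac6q=\frac{-q^2+8q-12}{2q}=\frac{(q-2)(6-q)}{2q}>0,
\]
a contradiction.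

If $q\ge6$, we have $(q-2)(q-3)\le q(q-4)$, because $q(q-4)-(q-2)(q-3)=q-6$. Hence \eqref{eq:upper} and \eqref{eq:n2} give $m_u\le q-1+2=q+1$. On the other hand, \eqref{eq:lower} gives $m_u\ge(3q-4)/2\ge q+1$. So $m_u=q+1$ and equality holds in \eqref{eq:upper}, and therefore throughout \eqref{eq:loadu}. This means that every edge other than $st$ that is seen by $u$ has $p_e=3$. However, $\deg s+\deg t\ge P\ge6$, so one of $s,t$ has degree at least $3$. Let $e\ne st$ be an edge at this vertex. Then $p_e\ge4$, and $u$ sees $e$, because $e$ meets $\{s,t\}\subseteq N[u]$. This is a contradiction.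
\end{proof}

\section{The excess of a thick component bounds the number of stars}\label{sec:average}

We can now carry out the computation of Section~\ref{sec:model} for averages.

\begin{lemma}\label{lem:excess}
Suppose $k\ge1$. Then every thick component $C$ with $h$ vertices and $g$ edges satisfies $k\le g-h$. If $k=g-h$, then $p_e=h$ for every edge $e$ of $C$, and $q=g$.
\end{lemma}

\begin{proof}
Let $\bar p$ be the average of $p_e$ over the edges of $C$, and let $\mu$ be the average of $m_v$ over the vertices of $C$. Counting the pairs $(v,e)$ in $C$ such that $v$ sees $e$ in two ways gives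
\begin{equation}\label{eq:double}
h\mu=g\bar p .
\end{equation}
Since $N(e)\subseteq V(C)$ for $e\in E(C)$, we have $\bar p\le h$, and Lemma~\ref{lem:key} gives $\mu\ge q$.

We sum the loads over $C$. An edge $e$ of $C$ is seen by $p_e$ vertices, so it contributes $p_e/(n-p_e)$ in total. The function $x/(n-x)=n/(n-x)-1$ is convex on $[0,n)$, so Jensen's inequality (the average of the values of a convex function is at least its value at the average) and \eqref{eq:double} give
\[
hD=\sum_{v\in C}D(v)=\sum_{e\in E(C)}\frac{p_e}{n-p_e}\ge\frac{g\bar p}{n-\bar p}=\frac{h\mu}{n-\bar p}.
\]
With \eqref{eq:D} this becomes $\mu(n-q)\le(q-1)(n-\bar p)$, or, collecting the terms with $n$,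
\[
n(\mu-q+1)\le q(\mu-\bar p)+\bar p .
\]
Here $\mu-q+1\ge 1$ is positive, and $n\ge kq+h\ge kq+\bar p$. Hence
\[
kq(\mu-q+1)\le q(\mu-\bar p)+\bar p-\bar p(\mu-q+1)=q(\mu-\bar p)-\bar p(\mu-q)\le q(\mu-\bar p).
\]
Dividing by $q$ and using $\mu\ge q$, \eqref{eq:double} and then $\bar p\le h\le g$, we conclude
\[
k\le k(\mu-q+1)\le\mu-\bar p=\bar p\,\frac{g-h}{h}\le g-h .
\]

If $k=g-h$, then equality holds throughout the last line. As $g-h=k\ge1$, the last equality gives $\bar p=h$, so all $p_e=h$. The first one gives $\mu=q$. Finally, $q=\mu=g\bar p/h=g$ by \eqref{eq:double}.
\end{proof}

The inequality $\mu\ge q$ was used three times: for the sign of $\mu-q+1$, to drop $-\bar p(\mu-q)$, and in $k\le k(\mu-q+1)$. This is why Lemma~\ref{lem:key} had to come first.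

\section{Betweenness centrality below one}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $G$ is complete, then $B(G)=0$. Otherwise $n\ge2$, and \eqref{eq:balance} with $B<1$ gives $k>\varepsilon\ge0$, so $k\ge1$. If there were a thick component, Lemma~\ref{lem:excess} would show that its excess is at least $k$; since all excesses are non-negative, this would give $\varepsilon\ge k$, a contradiction. So $H$ is a disjoint union of $k$ copies of $K_{1,\ell}$, where $\ell=q-1$. If $k=1$, the center of the star would be an isolated vertex of $G$, but $G$ is connected. Hence $k\ge2$. Finally, $B(G)=e(H)/n=k\ell/(k(\ell+1))=\ell/(\ell+1)$ by Lemma~\ref{lem:diam}.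
\end{proof}

\begin{proposition}\label{prop:converse}
Complete graphs are BUGs with betweenness centrality $0$. For $k\ge2$ and $\ell\ge1$, the complement of $k$ disjoint copies of $K_{1,\ell}$ is a BUG with betweenness centrality $\ell/(\ell+1)$.
\end{proposition}

\begin{proof}
The first claim is clear. In the second case $n=k(\ell+1)$, and every edge of the complement has $p_e=\ell+1<n$. So the graph is connected of diameter $2$, and every load equals $\ell/(n-\ell-1)$. By Lemma~\ref{lem:load} the graph is a BUG, and by \eqref{eq:sum} its betweenness centrality is $k\ell/n=\ell/(\ell+1)$.
\end{proof}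

\section{Betweenness centrality exactly one}

\paragraph{Loads in cycles.}
Let $H$ be the complement of a graph on $n$ vertices, and suppose that $p_e<n$ for every edge $e$ of $H$, so that loads are defined. In a triangle component of $H$ every vertex sees three edges, all with $p_e=3$, so its load is $3/(n-3)$. In a cycle component of length at least $4$, a vertex $v$ sees its two edges and the second edge at each of its two neighbors. These four edges are distinct. Every edge $e$ of the cycle has $p_e=4$, because $N(e)$ consists of the two ends of $e$ and their two other neighbors, which are distinct. So the load of $v$ is $4/(n-4)$.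

\begin{proof}[Proof of Theorem~\ref{thm:one}]
\emph{Necessity.} Let $G$ be a BUG with $B(G)=1$. Then $G$ is not complete, $e(H)=n$ by Lemma~\ref{lem:diam}, and $k=\varepsilon$ by \eqref{eq:balance}.

Suppose first that $k=0$. Then all degrees in $H$ are at least $2$ and $e(H)=n$. So $H$ is $2$-regular, that is, a disjoint union of cycles. If a triangle and a longer cycle both occurred, then $3/(n-3)=4/(n-4)$, which gives $n=0$. Hence either all cycles are triangles or all have length at least $4$. Since $p_e<n$ for every edge, $n\ge4$ in the first case, so there are at least two triangles, and $n\ge5$ in the second. These are (a) and (b).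

Suppose now that $k\ge1$. As $\varepsilon=k>0$, there is a thick component. By Lemma~\ref{lem:excess} each thick component has excess at least $k$, and the excesses sum to $k\ge1$. So there is exactly one thick component $M$; if it has $h$ vertices and $g$ edges, then $g-h=k$. By Lemma~\ref{lem:excess} again, $q=g$, so the stars are copies of $K_{1,g-1}$, and $p_e=h$ for every edge $e$ of $M$. The last condition says that $N(s)\cup N(t)=V(M)$ for every edge $st$ of $M$: no vertex of $M$ is non-adjacent to both ends of an edge. In other words, if $s,w$ are equal or non-adjacent and $w,t$ are equal or non-adjacent, then $st$ is not an edge. So ``equal or non-adjacent'' is an equivalence relation on $V(M)$, and $M$ is complete multipartite, its parts being the equivalence classes. This is (c).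

\emph{Sufficiency.} Let $H$ be a graph in one of the three families and $G$ its complement, on $n$ vertices. We check the criterion of Lemma~\ref{lem:load}. In (a) we have $n\ge6$ and all $p_e=3$, and in (b) we have $n\ge5$ and all $p_e=4$; by the computation above, the load is constant, and clearly $e(H)=n$. In (c) put $k=g-h\ge1$, so that $n=h+kg$. An edge $e$ of $M$ joins two different parts, so $N(e)=V(M)$; thus $p_e=h<n$, and every vertex of $M$ sees all $g$ edges of $M$. A star edge has $p_e=g<n$, and every vertex of a star sees all its $g-1$ edges. The loads are
\[
\frac{g}{n-h}=\frac{g}{kg}=\frac1k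
\]
for the vertices of $M$ and
\[
\frac{g-1}{n-g}=\frac{g-1}{kg-(g-h)}=\frac{g-1}{k(g-1)}=\frac1k
\]
for the vertices of the stars. Moreover, $e(H)=g+k(g-1)=kg+(g-k)=kg+h=n$.

So in all three cases $G$ is a BUG of diameter $2$, and $B(G)=e(H)/n=1$ by \eqref{eq:sum}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{source}
Babak Ghanbari, David Hartman, V\'it Jel\'inek, Aneta Pokorn\'a, Robert \v{S}\'amal, Pavel Valtr,
\emph{Structure of betweenness uniform graphs with low values of betweenness centrality},
arXiv:2401.00347 (2024).
\end{thebibliography}

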